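\title{The largest Dehornoy class of an involutive solution of the Yang--Baxter equation}

\begin{abstract}
Let $D(n)$ be the largest Dehornoy class of an involutive nondegenerate set-theoretic solution of the Yang--Baxter equation on $n$ points, and let $a_n$ be the largest product of distinct positive integers with sum $n$. We disprove the conjecture that $D(n)=a_n$ for all $n$: no solution of size $594$ has class $a_{594}=34!$, and $D(n)<a_n$ for all $n\ge e^{15}$. The true order of growth is given by Landau's function $g$: for $n\ge 4$ we have $g(n)\le D(n)\le g(n)\,n^{2\pi(\sqrt n)}$, so that $\log D(n)\sim\sqrt{n\log n}$, whereas $\log a_n\sim\sqrt{n/2}\,\log n$. The proofs study how the Sylow subgroups of the permutation brace act on the underlying set.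
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $X$ be a finite nonempty set and $r\colon X\times X\to X\times X$ a map, written $r(x,y)=(\sigma_x(y),\tau_y(x))$. The pair $(X,r)$ is a \emph{set-theoretic solution of the Yang--Baxter equation} if
\[
(r\times \mathrm{id}_X)(\mathrm{id}_X\times r)(r\times \mathrm{id}_X)=(\mathrm{id}_X\times r)(r\times \mathrm{id}_X)(\mathrm{id}_X\times r).
\]
It is \emph{nondegenerate} if all $\sigma_x$ and $\tau_x$ are permutations of $X$, and \emph{involutive} if $r^2=\mathrm{id}_{X\times X}$. We call a nondegenerate involutive solution an \emph{involutive solution}, and $|X|$ its \emph{size}.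

A \emph{left brace} is a set $A$ with two operations such that $(A,+)$ is an abelian group, $(A,\circ)$ is a group, and
\[
a\circ(b+c)+a=a\circ b+a\circ c\qquad(a,b,c\in A).
\]
The maps $\lambda_a(b)=-a+a\circ b$ define an action $\lambda$ of $(A,\circ)$ on $(A,+)$ by automorphisms. The \emph{structure group} of an involutive solution is
\[
G(X,r)=\langle X\mid xy=\sigma_x(y)\tau_y(x)\ (x,y\in X)\rangle .
\]
By Etingof, Schedler and Soloviev, $G(X,r)$, with $\circ$ its multiplication, is a left brace whose additive group is free abelian with basis $X$, and $\lambda_x(y)=\sigma_x(y)$ for $x,y\in X$. Since $X$ generates $(G(X,r),\circ)$, every $\lambda_g$ permutes $X$. So $G(X,r)$ acts on $X$, and the image of this action is the \emph{permutation group} $\mathcal G(X,r)=\langle\sigma_x: x\in X\rangle\le\mathrm{Sym}_X$.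

The \emph{Dehornoy class} of $(X,r)$ is the smallest positive integer $d$ such that for every $x\in X$ the $d$-fold sum $dx=x+\dots+x$ (Dehornoy's element $x^{[d]}$) acts trivially on $X$. As we recall in Section~\ref{sec:brace}, the addition descends to the finite group $\mathcal G(X,r)$, and $d$ is the exponent of $(\mathcal G(X,r),+)$. Let $D(n)$ be the largest class of an involutive solution of size $n$. How large is $D(n)$?

The class generalizes the order of a permutation. It equals $1$ exactly when all $\sigma_x$ are trivial, and if all $\sigma_x$ equal one permutation $\sigma$, it is the order of $\sigma$ (Example~\ref{ex:perm}). Hence $D(n)\ge g(n)$, where \emph{Landau's function} $g(n)$ is the largest order of an element of $\mathrm{Sym}_n$, that is, the largest least common multiple of positive integers with sum $n$. The inequality can be strict. Example~\ref{ex:double} is a solution on $6$ points, with orbits of sizes $2$ and $4$, whose class is $8$, while $g(6)=6$. There the sizes multiply, and one is led to replace the least common multiple by the product: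
\[
a_n=\max\Big\{\prod_{i=1}^k n_i\ \Big|\ k\ge1,\ \ 1\le n_1<\dots<n_k,\ \ n_1+\dots+n_k=n\Big\}.
\]
Listing the partitions into distinct parts gives $a_1,\dots,a_6=1,2,3,4,6,8$, while $g(1),\dots,g(6)=1,2,3,4,6,6$. So $a_n$ is the class of a solution of size $n$ for each $n\le6$. The following conjecture is posed in \cite{CR}.

\begin{quote}
\textbf{Conjecture.} (a) The class of an involutive solution of size $n$ is at most $a_n$. (b) For every $n$ there is an involutive solution of size $n$ whose class equals $a_n$.
\end{quote}

We show that (b) fails. Throughout, $v_p(m)$ is the exponent of the prime $p$ in $m$, $\pi(x)$ is the number of primes $p\le x$, and $\log$ is the natural logarithm.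

\begin{theorem}\label{thm:A}
No involutive solution of size $594$ has Dehornoy class $a_{594}$. Hence the conjecture is false.
\end{theorem}

\begin{theorem}\label{thm:B}
Let $n\ge4$ and let $(X,r)$ be an involutive solution of size $n$ and class $d$.
\begin{enumerate}
\item[(1)] $p^{v_p(d)}\le p^{2\lfloor\log_p n\rfloor}\le n^2$ for every prime $p$.
\item[(2)] $p^2\nmid d$ for every prime $p>\sqrt n$.
\item[(3)] $\displaystyle\sum_{p\mid d,\ p>\sqrt n}p\le n$, the sum being over primes.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:C}
For $n\ge4$,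
\[
g(n)\le D(n)\le g(n)\,n^{2\pi(\sqrt n)} .
\]
Hence $\log D(n)=\log g(n)+O(\sqrt n)\sim\sqrt{n\log n}$, whereas $\log a_n\sim\sqrt{n/2}\,\log n$. In particular $D(n)=a_n^{o(1)}$, and $D(n)<a_n$ for every $n\ge e^{15}\approx3.27\cdot10^6$.
\end{theorem}

Thus for $n\ge e^{15}$ part (a) of the conjecture holds with strict inequality and part (b) fails. We do not decide whether (a) holds for all $n<e^{15}$.

The model for Theorem~\ref{thm:B} is a fact about a permutation of $n$ points of order $m$:
\begin{equation}\label{eq:cost}
\sum_{p\mid m}p^{v_p(m)}\le n .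
\end{equation}
To see it, assign to each $p\mid m$ a cycle of length divisible by $p^{v_p(m)}$; the length of a cycle is at least the product, hence at least the sum, of the prime powers assigned to it. So a factor $p^k$ in the order costs $p^k$ points, and the costs of different primes add. (It follows that $g(n)\le a_n$: the prime powers in \eqref{eq:cost} are distinct, and one may enlarge the largest until the sum is $n$.) For the class, \eqref{eq:cost} is false, since a factor $8$ fits on $6$ points. Theorem~\ref{thm:B} says that it remains true for the primes above $\sqrt n$, and that each smaller prime contributes a factor of at most $n^2$. The numbers $a_n$, on the other hand, behave like $k!$ with $k\approx\sqrt{2n}$, and the exponent of $2$ in $k!$ grows linearly in $k$, while Theorem~\ref{thm:B}(1) allows only logarithmic growth.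

The tool throughout is that the Sylow subgroups of the additive group of $\mathcal G(X,r)$, which determine $d$, are also Sylow subgroups of the permutation group, which act on $X$ (Section~\ref{sec:brace}). Section~\ref{sec:one} treats one prime at a time; this suffices for Theorem~\ref{thm:A} (Section~\ref{sec:594}). Sections~\ref{sec:several} and~\ref{sec:large} show that the costs of different primes add, and Section~\ref{sec:growth} contains the estimates.

\section{The permutation brace}\label{sec:brace}

\subsection*{Computing in a left brace}
Taking $b=c=0$ in the brace axiom gives $a\circ0=a$, so $0$ is also the identity of $(A,\circ)$. The axiom says that $\lambda_a(b+c)=\lambda_a(b)+\lambda_a(c)$; the map $\lambda_a$ is bijective because $b\mapsto a\circ b$ is; and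
\[
\lambda_a\lambda_b(c)=\lambda_a(b\circ c)-\lambda_a(b)=a\circ b\circ c-a\circ b=\lambda_{a\circ b}(c).
\]
So $\lambda\colon(A,\circ)\to\mathrm{Aut}(A,+)$ is a homomorphism. Each operation is expressed through the other by
\begin{equation}\label{eq:rules}
a\circ b=a+\lambda_a(b),\qquad a+b=a\circ\lambda_a^{-1}(b).
\end{equation}
Writing $a\circ b=\lambda_a(b)+a$ and applying the second rule gives
\begin{equation}\label{eq:swap}
a\circ b=\lambda_a(b)\circ\lambda_{\lambda_a(b)}^{-1}(a),
\end{equation}
and induction on $m$ with $a^{\circ m}=a+\lambda_a(a^{\circ(m-1)})$ gives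
\begin{equation}\label{eq:power}
a^{\circ m}=\sum_{i=0}^{m-1}\lambda_a^i(a).
\end{equation}
In particular $a^{\circ m}=ma$ whenever $\lambda_a(a)=a$. For $a\in A$, the symbol $a^{-1}$ always means the inverse in $(A,\circ)$.

\subsection*{From the structure group to the permutation group}
Let $N$ be the kernel of the action of $G=G(X,r)$ on $X$. As $X$ is an additive basis, $N=\{c:\lambda_c=\mathrm{id}\}$, so $c\circ g=c+g$ for $c\in N$, $g\in G$. Therefore $N$ is also an additive subgroup, and $N\circ g=N+g$. Both operations pass to $G/N\cong\mathcal G(X,r)$, which becomes a left brace.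

From now on $(X,r)$ is an involutive solution of size $n$ and class $d$, and $A=\mathcal G(X,r)$. The operation $\circ$ is composition of permutations, $0$ is the identity permutation, and $a(x)$ is the image of $x\in X$ under $a\in A$; the action of $A$ on $X$ is faithful by definition. The projection $G\to A$ respects both operations and sends $x$ to $\sigma_x$. Hence the $\sigma_x$ generate $(A,+)$, and
\begin{equation}\label{eq:equiv}
\lambda_a(\sigma_x)=\sigma_{a(x)}\qquad(a\in A,\ x\in X).
\end{equation}
The element $mx$ acts trivially if and only if $m\sigma_x=0$, and this holds for all $x$ if and only if $mA=0$. So $d=\exp(A,+)$. The hypotheses that $r$ is nondegenerate and involutive are used only through this brace structure.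

By \eqref{eq:rules} and \eqref{eq:equiv}, $\sigma_x+\sigma_y=\sigma_x\sigma_{\sigma_x^{-1}(y)}$, so commutativity of $+$ reads
\begin{equation}\label{eq:cycle}
\sigma_x\,\sigma_{\sigma_x^{-1}(y)}=\sigma_y\,\sigma_{\sigma_y^{-1}(x)}\qquad(x,y\in X).
\end{equation}
Conversely, this identity produces solutions, which makes examples easy to verify.

\begin{lemma}\label{lem:criterion}
Let $\sigma_x$ $(x\in X)$ be permutations of $X$ satisfying \eqref{eq:cycle}, and put $\tau_y(x)=\sigma_{\sigma_x(y)}^{-1}(x)$. If every $\tau_y$ is bijective, then $r(x,y)=(\sigma_x(y),\tau_y(x))$ is an involutive solution.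
\end{lemma}

\begin{proof}
Replacing $y$ by $\sigma_x(y)$ in \eqref{eq:cycle} gives $\sigma_x\sigma_y=\sigma_{\sigma_x(y)}\sigma_{\tau_y(x)}$. Let $J$ be the bijection $(x,y,z)\mapsto(x,\sigma_x(y),\sigma_x\sigma_y(z))$ of $X^3$. Using $\sigma_{\sigma_x(y)}(\tau_y(x))=x$ we find
\[
J(r\times\mathrm{id})(x,y,z)=(\sigma_x(y),\,x,\,\sigma_x\sigma_y(z)),\qquad
J(\mathrm{id}\times r)(x,y,z)=(x,\,\sigma_x\sigma_y(z),\,\sigma_x(y)).
\]
So $J$ conjugates $r\times\mathrm{id}$ and $\mathrm{id}\times r$ to the exchanges of coordinates $1,2$ and $2,3$, which are involutions satisfying the braid relation.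
\end{proof}

\begin{example}[Permutation solutions]\label{ex:perm}
Let $\sigma\in\mathrm{Sym}_X$ and $\sigma_x=\sigma$ for all $x$. Both sides of \eqref{eq:cycle} are $\sigma^2$ and $\tau_y=\sigma^{-1}$, so $r(x,y)=(\sigma(y),\sigma^{-1}(x))$ is an involutive solution. By \eqref{eq:equiv} every $\lambda_a$ fixes the additive generator $\sigma$. Thus $+$ and $\circ$ coincide on $A=\langle\sigma\rangle$, and the class is the order of $\sigma$.
\end{example}

\begin{example}[Doubling]\label{ex:double}
Let $X=\{1,2\}\sqcup W$, let $\alpha,\beta\in\mathrm{Sym}_W$ satisfy $\alpha^2=\beta^2=\mathrm{id}$, and put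
\[
\sigma_1=(1\,2)\alpha,\qquad\sigma_2=(1\,2)\beta,\qquad\sigma_w=\mathrm{id}\quad(w\in W).
\]
Identity \eqref{eq:cycle} is trivial for $x=y$ and for $x,y\in W$; for $\{x,y\}=\{1,2\}$ it reads $\sigma_1^2=\sigma_2^2$; for $x\in\{1,2\}$, $y\in W$ both sides are $\sigma_x$. Next, $\tau_w=\mathrm{id}$ because $\sigma_x(w)\in W$; $\tau_1(w)=\sigma_1^{-1}(w)=\alpha(w)$; and $\tau_1(x)=\sigma_2^{-1}(x)$ for $x=1,2$. So $\tau_1=\sigma_1$, and by symmetry $\tau_2=\sigma_2$. This is an involutive solution.

Put $c=2\sigma_1=\sigma_1\sigma_{\sigma_1^{-1}(1)}=\sigma_1\sigma_2=\alpha\beta$. Since $\sigma_{c(x)}=\sigma_x$ for all $x$, we have $\lambda_c=\mathrm{id}$. Hence $2m\sigma_1=(\alpha\beta)^m$, while $(2m+1)\sigma_1=(\alpha\beta)^m\sigma_1$ moves the point $1$. So $\sigma_1$ has additive order $2\operatorname{ord}(\alpha\beta)$, as does $\sigma_2$ by symmetry, and the class is $2\operatorname{ord}(\alpha\beta)$. We use two cases.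
\begin{enumerate}
\item[(i)] $W=\{3,4\}$, $\alpha=(3\,4)$, $\beta=\mathrm{id}$: size $4$ and class $4$. Here $(A,\circ)$ is a Klein four-group with two orbits of size $2$, and $(A,+)$ is cyclic.
\item[(ii)] $W=\{3,4,5,6\}$, $\alpha=(3\,4)(5\,6)$, $\beta=(4\,6)$: then $\alpha\beta=(3\,4\,5\,6)$, the size is $6$ and the class is $8$.
\end{enumerate}
\end{example}

\subsection*{Sylow and Hall subgroups}
Let $P$ be a set of primes. A \emph{$P$-number} is a positive integer all of whose prime factors lie in $P$, a \emph{$P$-group} is a group whose order is a $P$-number, and a \emph{Hall $P$-subgroup} of a finite group is a $P$-subgroup whose index has no prime factor in $P$. Let $A_P$ be the set of elements of $A$ whose additive order is a $P$-number, and $A_p=A_{\{p\}}$. The subgroup $A_P$ is characteristic in $(A,+)$, so it is invariant under every $\lambda_a$, so by \eqref{eq:rules} it is closed under $\circ$. Its order is the $P$-part of $|A|$. Therefore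
\begin{center}
\emph{$A_P$ is a Hall $P$-subgroup, and $A_p$ a Sylow $p$-subgroup, of the permutation group $(A,\circ)$.}
\end{center}
In particular the orbits of $A_P$ on $X$ have sizes that are $P$-numbers. By P.~Hall's theorem, a finite group that has, for each prime $p$, a subgroup whose index is the $p$-part of the group order is solvable. Taking for $P$ the set of all primes other than $p$, we recover the theorem of Etingof, Schedler and Soloviev that $(A,\circ)$ is solvable.

For $x\in X$ let $[x]_p\in A_p$ be the $p$-component of $\sigma_x$ in $(A,+)=\bigoplus_pA_p$. The automorphisms $\lambda_a$ respect this decomposition, so \eqref{eq:equiv} gives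
\begin{equation}\label{eq:equivp}
\lambda_a([x]_p)=[a(x)]_p\qquad(a\in A,\ x\in X).
\end{equation}
The elements $[x]_p$ generate $(A_p,+)$, and $p^{v_p(d)}=\exp(A_p,+)$. If $p\mid d$, then $A_p\ne0$, so $A_p$ acts nontrivially on $X$.

\section{Powers of one prime}\label{sec:one}

The class concerns additive multiples $ma$, while the action on $X$ controls powers $a^{\circ m}$. By \eqref{eq:power} the two agree when $\lambda_a(a)=a$, and by \eqref{eq:equivp} this holds for $a=c[y]_p$ as soon as $c[y]_p$ fixes the point $y$. So we look for a small multiple with this property. In Example~\ref{ex:double}(ii) the points $(m\sigma_1)^{-1}(1)$, $m=0,1,2$, are $1,2,1$: the multiple $2\sigma_1=\alpha\beta$ fixes $1$, its additive order is its order $4$ as a permutation, and the additive order of $\sigma_1$ is $2\cdot4$. In general the pigeonhole principle bounds the first factor and the cycle lengths bound the second.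

\begin{lemma}\label{lem:2E}
Let $p$ be a prime and $E\ge0$ an integer such that all $A_p$-orbits on $X$ have size at most $p^E$. Then $p^{2E}A_p=0$.
\end{lemma}

\begin{proof}
Let $x\in X$, and let $a=[x]_p$ have additive order $p^k$. The $p^E+1$ points $(ma)^{-1}(x)$, $0\le m\le p^E$, lie in one $A_p$-orbit, so
\[
y:=(ia)^{-1}(x)=(ja)^{-1}(x)\qquad\text{for some }0\le i<j\le p^E .
\]
Put $c=j-i$ and $b=[y]_p$. By \eqref{eq:equivp}, $b=\lambda_{ia}^{-1}(a)$, so $b$ also has additive order $p^k$. By \eqref{eq:rules}, $ja=ia+ca=(ia)\circ(cb)$, and hence
\[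
(cb)^{-1}(y)=(ja)^{-1}\big((ia)(y)\big)=(ja)^{-1}(x)=y .
\]
So $cb$ fixes $y$. Then $\lambda_{cb}(b)=b$, hence $\lambda_{cb}(cb)=cb$, and $(cb)^{\circ m}=mcb$ for all $m$. The cycles of the permutation $cb\in A_p$ have $p$-power lengths at most $p^E$, so $p^Ecb=(cb)^{\circ p^E}=0$. Thus $p^k\mid p^Ec$ with $1\le c\le p^E$, and $k\le2E$. The $[x]_p$ generate $(A_p,+)$.
\end{proof}

In Example~\ref{ex:double}(i) we have $p=2$, $E=1$ and $\exp(A,+)=4$, so the exponent $2E$ cannot be lowered in general. For odd $p$ and $E=1$ it can be halved, and this is the case that matters for large primes. Now $(A_p,\circ)$ is elementary abelian, so $a^{\circ p}=0$, and by \eqref{eq:power} we must compare $\sum_{i<p}\lambda_a^i(a)$ with $pa$. For $a=[x]_p$ all terms $\lambda_a^i(a)$ are of the form $[z]_p$ with $z$ in the orbit of $x$, so we work in the subgroup generated by these elements.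

\begin{lemma}\label{lem:odd}
Let $p$ be an odd prime such that all $A_p$-orbits on $X$ have size at most $p$. Then $pA_p=0$, that is, $p^2\nmid d$. Hence, if $p$ is odd and $p^2\mid d$, then $A_p$ has an orbit of size at least $p^2$.
\end{lemma}

\begin{proof}
A $p$-subgroup of $\mathrm{Sym}_p$ has order $1$ or $p$, so $A_p$ acts on each orbit as a group of order $1$ or $p$. The action on $X$ is faithful, so $(A_p,\circ)$ is elementary abelian.

Fix $x\in X$, let $Z$ be its $A_p$-orbit and $a=[x]_p$; we show $pa=0$. Let $B$ be the additive subgroup generated by the $[z]_p$, $z\in Z$. By \eqref{eq:equivp} it is invariant under $\lambda_g$ for $g\in A_p$, hence closed under $\circ$. Let $K$ be the kernel of the homomorphism $(B,\circ)\to\mathrm{Aut}(B,+)$, $b\mapsto\lambda_b|_B$. An element of $B$ that fixes $Z$ pointwise lies in $K$, and $B$ acts on $Z$ as a group of order at most $p$; so $|B:K|\le p$. For $c\in K$ and $b\in B$ we have $c\circ b=c+b$. So $K$ is an additive subgroup on which $+$ and $\circ$ agree, and $pc=c^{\circ p}=0$ for $c\in K$. This settles the case $a\in K$.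

Let $a\notin K$, so that $|B:K|=p$. For $c\in K$, commutativity of $\circ$ gives $a+\lambda_a(c)=a\circ c=c\circ a=c+a$, so $\lambda_a$ fixes $K$ pointwise. It induces on the additive group $B/K$ of order $p$ an automorphism whose order divides both $p$ (as $a^{\circ p}=0$) and $p-1$, that is, the identity. Hence $\delta=\lambda_a(a)-a\in K$, and $\lambda_a^i(a)=a+i\delta$. By \eqref{eq:power},
\[
0=a^{\circ p}=\sum_{i=0}^{p-1}(a+i\delta)=pa+\tfrac{p(p-1)}2\,\delta=pa,
\]
because $p$ divides $p(p-1)/2$ and $p\delta=0$. The last assertion follows since orbit sizes are powers of $p$.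
\end{proof}

That $p$ is odd was used only in the last equality. For $p=2$ one gets $2a+\delta=0$, and in Example~\ref{ex:double}(i) indeed $2a=\delta=(3\,4)\neq0$ for $a=\sigma_1$.

\begin{proof}[Proof of Theorem~\ref{thm:B}\,(1) and (2)]
The $A_p$-orbits have $p$-power size at most $n$, hence at most $p^E$ with $E=\lfloor\log_pn\rfloor$, and Lemma~\ref{lem:2E} gives (1). If $p>\sqrt n$, then $E\le1$, and $p$ is odd because $\sqrt n\ge2$; this is the only use of $n\ge4$ in Theorem~\ref{thm:B}. Lemma~\ref{lem:odd} gives (2).
\end{proof}

\section{The size $594$}\label{sec:594}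

To refute part (b) of the conjecture we need the prime factorization of $a_n$. It is simplest when $n$ is one of the numbers
\[
T(k)=2+3+\dots+k=\tfrac{k(k+1)}2-1 .
\]

\begin{lemma}\label{lem:an}
For $k\ge4$ we have $a_{T(k)}=k!$. In particular $a_{594}=34!$.
\end{lemma}

\begin{proof}
Let $n=T(k)\ge9$ and let $S$ be a set of positive integers with sum $n$ and largest product. Then $|S|\ge2$, since $2(n-2)>n$. Three exchanges, each preserving the sum and the distinctness of the parts, determine the shape of $S$.

(i) \emph{$1\notin S$.} Otherwise delete $1$ and increase $\max S$ by $1$.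

(ii) \emph{At most one integer strictly between $\min S$ and $\max S$ is missing from $S$.} Suppose $u<v$ are missing. Let $a$ be the largest element of $S$ below $u$ and $b$ the smallest above $v$. Then $a+1\le u<v\le b-1$, neither $a+1$ nor $b-1$ lies in $S$, and $(a+1)(b-1)=ab+(b-a-1)>ab$.

(iii) \emph{$\min S\le3$.} If $s=\min S\ge5$, replace $s$ by $2$ and $s-2$, using $2(s-2)>s$. If $\min S=4$, the next element is $5$ or $6$ by (ii); replace $\{4,5\}$ by $\{2,3,4\}$ ($24>20$), or $\{4,6\}$ by $\{2,3,5\}$ ($30>24$).

With $t=\max S$, four shapes remain. Note that $T(j)-T(j-1)=j$.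
\begin{itemize}
\item $S=\{2,\dots,t\}$. Then $T(t)=T(k)$, so $t=k$ and the product is $k!$.
\item $S=\{2,\dots,t\}\setminus\{u\}$, $2<u<t$. Then $T(t)>T(k)$, so $t\ge k+1$, and the sum is at least $T(t)-(t-1)=T(t-1)+1>T(k)$. This is impossible.
\item $S=\{3,\dots,t\}$. Then $T(t)=T(k)+2$ lies strictly between $T(k)$ and $T(k+1)$. This is impossible.
\item $S=\{3,\dots,t\}\setminus\{u\}$, $3<u<t$. Again $t\ge k+1$, and $T(k)\ge T(t)-2-(t-1)=T(t-1)-1$ forces $t=k+1$. Then $u=T(k+1)-2-T(k)=k-1$, and the product is $\frac{k+1}{2(k-1)}\,k!<k!$, so $S$ loses to $\{2,\dots,k\}$.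
\end{itemize}
So $S=\{2,\dots,k\}$. Finally $T(34)=594$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $d$ be the class of a solution of size $594$. Since $2^9\le594<2^{10}$, Theorem~\ref{thm:B}(1) gives $v_2(d)\le18$. But $v_2(34!)=17+8+4+2+1=32$. So $d\ne34!=a_{594}$.
\end{proof}

\begin{remark}
The argument applies to every $n=T(k)$, $k\ge4$, with $v_2(k!)>2\lfloor\log_2T(k)\rfloor$. For instance $T(16)=135$ and $v_2(16!)=15>14$. At $n=594$ there is a second obstruction of a different kind, described in the next section.
\end{remark}

\section{Adding the costs of several primes}\label{sec:several}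

The bounds of Section~\ref{sec:one} would allow $d$ to be divisible by every prime up to $n$. To reach Landau's function we need an analog of \eqref{eq:cost}. The cycles are replaced by the orbits of the Hall subgroup $H=A_P$, and one would like to assign to each $p\in P$ dividing $d$ an $H$-orbit of size divisible by $p$. The difficulty is that a group of order divisible by $p$ can act faithfully and transitively on a set of size prime to $p$. For solvable groups of small degree the possibilities are limited, as we now recall.

A transitive group on a set $O$ is \emph{primitive} if it preserves no partition of $O$ into blocks of equal size other than $1$ and $|O|$; a transitive group of prime degree is primitive. For a prime $\ell$, the group $\mathrm{AGL}(k,\ell)$ consists of the maps $t\mapsto Mt+v$ of $\mathbb F_\ell^k$ with $M$ invertible. The following goes back to Galois.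

\begin{proposition}\label{prop:galois}
A primitive solvable permutation group has prime power degree $\ell^k$, and the set can be identified with $\mathbb F_\ell^k$ so that the group lies in $\mathrm{AGL}(k,\ell)$ and contains all translations. In particular a transitive solvable group of prime degree $q$ has order $qt$ with $t\mid q-1$.
\end{proposition}

Indeed, a minimal normal subgroup $V$ is elementary abelian by solvability and transitive by primitivity, hence regular; identifying the set with $V$, a point stabilizer acts by conjugation, that is, linearly. We also use that a surjective homomorphism of finite groups maps Sylow subgroups onto Sylow subgroups; note that $A_p$ is a Sylow $p$-subgroup of $A_P$ for $p\in P$.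

So the danger is a prime $\ell\mid q-1$ that acts on an orbit of size $q$ and pays for no points of its own. In this section we exclude it by an arithmetic hypothesis on $P$; in the next we handle it with the brace structure.

\begin{proposition}\label{prop:add}
Let $P$ be a finite set of odd primes such that
\begin{enumerate}
\item[(i)] every product of three (not necessarily distinct) elements of $P$ exceeds $n$;
\item[(ii)] no element of $P$ divides $q^2-1$ for any $q\in P$.
\end{enumerate}
Then $\displaystyle\sum_{p\in P,\ p\mid d}p^{\min(2,v_p(d))}\le n$.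
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:galois} and (ii), a transitive solvable $P$-group of degree $q\in P$ has order $q$. Let $H=A_P$, let $O$ be an $H$-orbit with $|O|>1$, and let $\bar H\le\mathrm{Sym}_O$ be the image of $H$, a solvable $P$-group. By (i), $|O|$ is a prime in $P$ or a product of two primes in $P$. We claim that for $p\in P$:
\begin{enumerate}
\item[($\alpha$)] if $A_p$ acts nontrivially on $O$, then $p$ divides $|O|$;
\item[($\beta$)] if $A_p$ has an orbit of size at least $p^2$ in $O$, then $|O|=p^2$.
\end{enumerate}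

If $|O|=q$ is prime, then $|\bar H|=q$; this gives ($\alpha$), and the hypothesis of ($\beta$) cannot hold.

Let $|O|=qs$ with $\bar H$ imprimitive, preserving a partition into $s$ blocks of size $q$, where $q,s\in P$. Then $\bar H$ acts on the blocks as a group of order $s$, and the stabilizer of a block acts on that block as a group of order $q$. The kernel $N$ of the action on blocks acts on each block as a group of order dividing $q$, so $N$ is a $q$-group, and $|\bar H|=s|N|$. This gives ($\alpha$), and ($\beta$) when $q=s$. If $q\ne s$, the image of $A_q$ lies in $N$, so its orbits lie in blocks and have size at most $q$; the image of $A_s$ has order $s$, so its orbits have size at most $s$; the hypothesis of ($\beta$) cannot hold.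

Let $|O|=qs$ with $\bar H$ primitive. Then $q=s$ and $|\bar H|$ divides $|\mathrm{AGL}(2,q)|=q^3(q-1)(q^2-1)$. By (ii), $\bar H$ is a $q$-group, and both statements hold.

Now assign an $H$-orbit $O_p$ to each $p\in P$ dividing $d$. If $p^2\mid d$, let $O_p$ contain an $A_p$-orbit of size at least $p^2$, which exists by Lemma~\ref{lem:odd}; then $|O_p|=p^2$. If $v_p(d)=1$, let $A_p$ act nontrivially on $O_p$; then $p$ divides $|O_p|$. If $O_p=O_q$ with $p\ne q$, then $|O_p|=pq\ge p+q$, so $v_p(d)=v_q(d)=1$ and no third prime is assigned to this orbit. Thus each chosen orbit has at least as many points as the sum of the terms assigned to it, and the distinct orbits are disjoint.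
\end{proof}

\begin{proof}[Second proof of Theorem~\ref{thm:A}]
Take $P=\{11,13,17,19\}$ and $n=594$. Condition (i) holds as $11^3=1331>594$. For (ii), the numbers $q^2-1$ are $120=2^3\cdot3\cdot5$, $168=2^3\cdot3\cdot7$, $288=2^5\cdot3^2$ and $360=2^3\cdot3^2\cdot5$. The squares $11^2,13^2,17^2$ divide $34!$, and $v_{19}(34!)=1$. If $d=34!$, Proposition~\ref{prop:add} gives $121+169+289+19=598\le594$, which is false.
\end{proof}

Each of $11^2,13^2,17^2,19$ is the class of a permutation solution on $594$ points, so for these four primes the obstruction comes only from the sum. The same computation shows that a class divisible by $11^2\cdot13^2\cdot17^2\cdot19$ needs at least $598$ points, and a permutation with cycles of lengths $121,169,289,19$ shows that $598$ suffice.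

\section{Primes above $\sqrt n$}\label{sec:large}

For Theorem~\ref{thm:B}(3) the set of primes is not ours to choose, so we must give up hypothesis (ii) of Proposition~\ref{prop:add}. In exchange all primes exceed $\sqrt n$, so that nontrivial orbits have prime size. The smallest pair $\ell\mid q-1$ shows what to expect.

\begin{example}\label{ex:three}
Take $\ell=2$, $q=3$. The group $\mathrm{Sym}_3=\mathrm{AGL}(1,3)$ occurs as $(A,\circ)$ on five points. Let $X=\mathbb F_3\sqcup\{u,v\}$; let $h$ act as $t\mapsto-t$ on $\mathbb F_3$ and exchange $u,v$; let $s$ act as $t\mapsto t+1$ and fix $u,v$. Put $\sigma_t=h$ for $t\in\mathbb F_3$, $\sigma_u=s$, $\sigma_v=s^{-1}$. Identity \eqref{eq:cycle} amounts to $hs^{-1}=sh$, $hs=s^{-1}h$ and $ss^{-1}=s^{-1}s$, and the definition of $\tau_y$ gives $\tau_y=\sigma_y$. Here $|A|=6$, so $(A,+)$ is cyclic and $d=6$. The prime $2$ acts on the orbit of size $3$, but it also has an orbit of its own.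

On three points alone, $d=6$ is impossible. Otherwise $A=\mathrm{AGL}(1,3)$ acts on $X=\mathbb F_3$, $A_3$ is the group of translations, and $A_2$ is generated by a transposition $h$, which we may take to be $t\mapsto-t$. For $g\in A_3$, \eqref{eq:swap} gives $h\circ g=\lambda_h(g)\circ h'$ with $h'\in A_2$; evaluating at the point $0$ shows that $\lambda_h(g)$ is the translation opposite to $g$. Since $h$ fixes the point $0$, $\lambda_h$ fixes $[0]_3$, so $[0]_3$ is trivial. Every $[t]_3$ has the form $\lambda_g([0]_3)$ and is trivial as well. Thus $A_3=0$, contradicting $3\mid d$.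
\end{example}

In general two things change. There are other orbits, whose points contribute generators of $A_q$. And $A_q$ need not act faithfully on the orbit $O=\mathbb F_q$, so we learn only that $[0]_q$ acts trivially on $O$, which does not at once pass to $\lambda_g([0]_q)$. Steps 2 and 3 below deal with these points in turn.

\begin{lemma}\label{lem:two}
Let $P$ be a set of primes greater than $\sqrt n$ and $H=A_P$. Every $H$-orbit has size $1$ or a prime in $P$. Let $\ell\in P$ be such that no $H$-orbit has size $\ell$, and suppose that $A_\ell$ acts nontrivially on an $H$-orbit $O$ of size $q$. Then $\ell\mid q-1$, and there are at least two $H$-orbits of size $q$.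
\end{lemma}

\begin{proof}
A $P$-number that is at most $n$ is $1$ or a prime, since any two elements of $P$ have product greater than $n$. This gives the first assertion. Let $\bar H$ be the image of $H$ in $\mathrm{Sym}_O$. By Proposition~\ref{prop:galois}, $|\bar H|=qt$ with $t\mid q-1$, and $t$ is $1$ or a prime for the same reason. As $\ell$ divides $|\bar H|$ and $\ell\ne q$, we get $t=\ell$. So $\ell\mid q-1$ and $|\bar H|=q\ell$.

Suppose that $O$ is the only $H$-orbit of size $q$. Put $L=A_\ell$ and $Q=A_q$. An $\ell$-group acting on a set of size prime to $\ell$ has a fixed point, so $L$ fixes a point in every $H$-orbit. Identify $O$ with $\mathbb F_q$ as in Proposition~\ref{prop:galois}, with origin a fixed point of $L$. The image of $Q$ is the Sylow $q$-subgroup of $\bar H$, the group of translations. So $g\in Q$ acts on $O$ as $t\mapsto t+\theta(g)$, where $\theta\colon(Q,\circ)\to(\mathbb F_q,+)$ is a surjective homomorphism. Fix $h\in L$ acting nontrivially on $O$; it acts as $t\mapsto\omega t$ with $\omega\ne1$. We shall show that $\theta([x]_q)=0$ for all $x\in X$ and deduce that $\theta=0$.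

\emph{Step 1: if $h$ fixes $x\in X$, then $\theta([x]_q)=0$.} Let $g\in Q$. By \eqref{eq:swap}, $h\circ g=\lambda_h(g)\circ h'$ with $\lambda_h(g)\in Q$ and $h'\in L$, because $Q$ and $L$ are $\lambda$-invariant. Evaluating at $0\in O$, where $h'(0)=0$, gives $\omega\theta(g)=\theta(\lambda_h(g))$. If $h(x)=x$, then $\lambda_h$ fixes $g=[x]_q$, so $(\omega-1)\theta([x]_q)=0$.

\emph{Step 2: $\theta([x]_q)=0$ for $x\in X\setminus O$.} Let $O'$ be the $H$-orbit of $x$ and $o\in O'$ a fixed point of $L$; then $\theta([o]_q)=0$ by Step 1. If $|O'|=1$ we are done. Otherwise $|O'|=s$ is a prime, $s\ne\ell$ by hypothesis, and $s\ne q$ by the uniqueness of $O$; this is the only place where uniqueness is used. The image of $A_s$ in $\mathrm{Sym}_{O'}$ is the translation group, which is transitive, so $x=g(o)$ with $g\in A_s$. By \eqref{eq:swap} and \eqref{eq:equivp}, $g\circ[o]_q=[x]_q\circ g'$ with $g'\in A_s$. Since $s\nmid q\ell=|\bar H|$, both $g$ and $g'$ act trivially on $O$. So $[x]_q$ and $[o]_q$ act on $O$ in the same way.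

\emph{Step 3: $\theta([t]_q)=0$ for $t\in O$.} Define $f\colon\mathbb F_q\to\mathbb F_q$ by $f(t)=\theta([t]_q)$; then $f(0)=0$ by Step 1. To propagate this zero we use commutativity of $+$. For $s,t\in O$, the permutation $[s]_q^{-1}$ sends $t$ to $t-f(s)$, so \eqref{eq:rules} and \eqref{eq:equivp} give $[s]_q+[t]_q=[s]_q\circ[t-f(s)]_q$. Applying $\theta$ and exchanging $s$ and $t$, we obtain
\[
f(s)+f(t-f(s))=f(t)+f(s-f(t)).
\]
If $f(s)=0$, this reads $f(s-f(t))=0$. So the zero set of $f$ is nonempty and closed under subtracting any value of $f$. If some value $v$ were nonzero, its multiples would exhaust $\mathbb F_q$, as $q$ is prime, and $f$ would vanish everywhere. Hence $f=0$.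

\emph{Step 4.} The map $\theta$ is a homomorphism for $\circ$, whereas the $[x]_q$ are generators for $+$, so one more line is needed. For $g\in Q$ and $x\in X$,
\[
\theta(g+[x]_q)=\theta\big(g\circ[g^{-1}(x)]_q\big)=\theta(g)+\theta\big([g^{-1}(x)]_q\big)=\theta(g).
\]
Every element of the finite group $(Q,+)$ is a sum of elements $[x]_q$, so $\theta=0$, contradicting surjectivity.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}\,(3)]
Let $P$ be the set of primes $p>\sqrt n$ dividing $d$, $H=A_P$, $P_1\subseteq P$ the set of sizes of the nontrivial $H$-orbits, and $P_2=P\setminus P_1$. For $\ell\in P_2$ the group $A_\ell$ acts nontrivially on some $H$-orbit; let $q(\ell)\in P_1$ be its size. By Lemma~\ref{lem:two}, $\ell\mid q(\ell)-1$ and there are two $H$-orbits of size $q(\ell)$; the second one pays for $\ell$. The map $\ell\mapsto q(\ell)$ is injective: distinct primes $\ell,\ell'$ dividing $q-1$ would satisfy $\ell\ell'\le q-1<n$, while $\ell\ell'>n$. Counting one orbit for each $q\in P_1$ and a second one for each $q(\ell)$, we get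
\[
n\ \ge\ \sum_{q\in P_1}q+\sum_{\ell\in P_2}q(\ell)\ \ge\ \sum_{q\in P_1}q+\sum_{\ell\in P_2}\ell=\sum_{p\in P}p .\qedhere
\]
\end{proof}

The inequality is sharp: equality holds for a permutation solution whose cycle lengths are distinct primes greater than $\sqrt n$ with sum $n$, such as $12=5+7$.

\section{The growth of $D(n)$ and $a_n$}\label{sec:growth}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
\emph{Bounds for $D(n)$.} The lower bound is Example~\ref{ex:perm} with $\sigma$ of order $g(n)$. For the upper bound write $d=d_1d_2$, where $d_1$ collects the primes $p\le\sqrt n$ and $d_2$ the primes $p>\sqrt n$. By Theorem~\ref{thm:B}(1), $d_1\le(n^2)^{\pi(\sqrt n)}$. By parts (2) and (3), $d_2$ is a product of distinct primes with sum at most $n$; a permutation of $n$ points with these cycle lengths and otherwise fixed points has order $d_2$, so $d_2\le g(n)$.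

Chebyshev's bound $\pi(x)=O(x/\log x)$ gives $2\pi(\sqrt n)\log n=O(\sqrt n)$, and Landau's theorem states $\log g(n)\sim\sqrt{n\log n}$. Together they give the asymptotics of $\log D(n)$.

\emph{Lower bound for $a_n$, $n\ge2$.} Let $k\ge2$ be maximal with $T(k)\le n$, and put $M=\sqrt{2n}$. The parts $2,\dots,k-1$ and $k+(n-T(k))$ are distinct with sum $n$, so $a_n\ge k!\ge(k/e)^k$, the last inequality because $e^k\ge k^k/k!$. From $T(k)\le n$ we get $k^2\le2n+2-k\le2n$, and from $T(k+1)\ge n+1$ we get $(k+\frac32)^2>(k+1)(k+2)>2n$. So $M-\frac32<k\le M$. The function $\varphi(x)=x(\log x-1)$ has derivative $\log x\le\log M$ on $[k,M]$, and therefore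
\begin{equation}\label{eq:alow}
\log a_n\ \ge\ \varphi(k)\ \ge\ M(\log M-1)-\tfrac32\log M .
\end{equation}

\emph{Upper bound for $a_n$, $n\ge15$.} If $t$ distinct positive integers have sum $n$, then $t(t+1)/2\le n$, so $t\le M$; and $M\le n/e$ because $n\ge15>2e^2$. By the inequality of arithmetic and geometric means their product is at most $(n/t)^t$. The function $t\log(n/t)$ has derivative $\log(n/t)-1\ge0$ for $t\le n/e$, so
\[
\log a_n\le M\log(n/M)=\sqrt{n/2}\,\log(n/2).
\]
Since $M\log M=\sqrt{n/2}\,\log(2n)$, this and \eqref{eq:alow} give $\log a_n\sim\sqrt{n/2}\,\log n$. Hence $\log D(n)/\log a_n\to0$, that is, $D(n)=a_n^{o(1)}$.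

\emph{The explicit range.} We use $\log g(n)\le1.05314\sqrt{n\log n}$, due to Massias \cite{Ma}, and $\pi(x)<1.25506\,x/\log x$ for $x>1$, due to Rosser and Schoenfeld \cite{RS}. The latter gives $2\pi(\sqrt n)\log n<4\cdot1.25506\sqrt n<5.0203\sqrt n$. With $\Lambda=\log n$ and $\log M=\frac12(\log2+\Lambda)$, we obtain $\log D(n)/\sqrt n\le U(\Lambda)$ and, from \eqref{eq:alow}, $\log a_n/\sqrt n\ge L(\Lambda)$, where
\[
U(\Lambda)=1.05314\sqrt\Lambda+5.0203,\qquad
L(\Lambda)=\sqrt2\Big(\frac{\log2}2+\frac\Lambda2-1\Big)-\frac{3(\log2+\Lambda)}{4e^{\Lambda/2}} .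
\]
At $\Lambda=15$, $\sqrt{15}<3.873$ gives $U<9.10$. In $L$ the first term exceeds $1.41421\cdot6.8465>9.682$, and the subtracted term is less than $3\cdot15.7/(4\cdot1800)<0.007$, so $L>9.67$. For $\Lambda\ge15$ the difference $L-U$ increases: the first term of $L$ has slope $1/\sqrt2>0.70$, the slope of $U$ is $1.05314/(2\sqrt\Lambda)<0.14$, and the subtracted term decreases, because the derivative of $(\log2+\Lambda)e^{-\Lambda/2}$ is negative for $\log2+\Lambda>2$. So $U<L$ for $\Lambda\ge15$, and $D(n)<a_n$ for all $n\ge e^{15}$.
\end{proof}

\begin{thebibliography}{9}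

\bibitem{CR}
Marco Castelli and Santiago Ram\'irez, \emph{On uniconnected solutions of the Yang-Baxter equation and Dehornoy's class}, arXiv:2306.08664 (2023).

\bibitem{Ma}
Massias, Ann. Fac. Sci. Toulouse 6 (1984).

\bibitem{RS}
Rosser and Schoenfeld, Illinois J. Math. 6 (1962).

\end{thebibliography}
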